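\title{Isolated end invariants of $SL(2,\mathbb{C})$-representations of the once-punctured torus group}

\begin{abstract}
An end invariant of a representation $\rho$ of the once-punctured torus group in $SL(2,\mathbb{C})$ is a projective lamination that is a limit of simple loops of bounded trace. We disprove the conjecture that the set $\mathcal{E}(\rho)$ of end invariants is a Cantor set or the whole circle of projective laminations as soon as it has two accumulation points. In our examples $\mathcal{E}(\rho)$ contains a Cantor set together with infinitely many isolated points. Two generators are sent to elliptic elements of finite order, which produces the Cantor set. The remaining trace is chosen by a nested application of Rouch\'e's theorem so that a chain of simple loops has traces close to $1$ but not real, and the limit of this chain is isolated.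
\end{abstract}

\section{Introduction}

Let $\mathbf{T}$ be the once-punctured torus and let $\mathcal{C}$ be the set of free homotopy classes of essential simple loops on $\mathbf{T}$. Slopes identify $\mathcal{C}$ with $\hat{\mathbb{Q}}=\mathbb{Q}\cup\{\infty\}$, the vertex set of the Farey tessellation, and identify the space $\mathcal{PL}$ of projective laminations with the circle $\hat{\mathbb{R}}=\mathbb{R}\cup\{\infty\}$, in which $\mathcal{C}$ is the dense set of rational points. This identification is all that we use about laminations. For a representation $\rho:\pi_1(\mathbf{T})\to SL(2,\mathbb{C})$ and $X\in\mathcal{C}$, let $\operatorname{tr}\rho(X)$ be the trace of the image of any element of $\pi_1(\mathbf{T})$ representing $X$. It is well defined because the trace on $SL(2,\mathbb{C})$ is invariant under conjugation and inversion.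

\begin{definition}
A point $X\in\mathcal{PL}$ is an \emph{end invariant} of $\rho$ if there is a sequence of distinct elements $X_n\in\mathcal{C}$ such that $X_n\to X$ and $|\operatorname{tr}\rho(X_n)|$ is bounded. The set of end invariants is denoted $\mathcal{E}(\rho)$.
\end{definition}

A matrix with eigenvalues $e^{\pm\ell/2}$, $\operatorname{Re}\ell\ge0$, has trace $2\cosh(\ell/2)$ and translation length $\operatorname{Re}\ell$ in hyperbolic $3$-space, and $2\sinh(\operatorname{Re}\ell/2)\le|2\cosh(\ell/2)|\le2\cosh(\operatorname{Re}\ell/2)$. So $\mathcal{E}(\rho)$ is the set of directions in which simple loops can become complicated without becoming long. If $\rho$ has image in $SU(2)$, all traces lie in $[-2,2]$ and $\mathcal{E}(\rho)=\mathcal{PL}$. At the other extreme, $\mathcal{E}(\rho)$ can be empty or a single point (Examples~\ref{ex:empty} and~\ref{ex:point}).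

Tan, Wong and Zhang proved that $\mathcal{E}(\rho)$ is closed, and that if $\rho$ is \emph{discrete}, meaning that $\{\operatorname{tr}\rho(X):X\in\mathcal{C}\}$ is discrete in $\mathbb{C}$, and $\mathcal{E}(\rho)$ has at least three elements, then $\mathcal{E}(\rho)$ is a Cantor set or all of $\mathcal{PL}$. One can see why discreteness works against isolated points: along a chain of loops with bounded traces, the traces must repeat, a repetition is a symmetry of the trace function, and iterating the symmetry pulls other end invariants toward the limit of the chain (Remark~\ref{rem:discrete}). It is natural to hope that for general $\rho$ a large supply of end invariants has the same effect. We take the following conjecture from the paper of Lee and Sakuma~\cite{LS}.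

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\rho:\pi_1(\mathbf{T})\to SL(2,\mathbb{C})$ be an arbitrary representation, and suppose that $\mathcal{E}(\rho)$ has at least two accumulation points. Then $\mathcal{E}(\rho)$ is either a Cantor set or all of $\mathcal{PL}$.}
\medskip

The conjecture is false. Let $A,B$ be free generators of $\pi_1(\mathbf{T})$ represented by simple loops that cross once.

\begin{theorem}\label{thm:main}
There is $t_0>0$ such that for every rational $t\in(0,t_0)$ there is $z\in\mathbb{C}$ for which every representation $\rho:\pi_1(\mathbf{T})=\langle A,B\rangle\to SL(2,\mathbb{C})$ with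
\[
\operatorname{tr}\rho(A)=-2\sin\pi t,\qquad \operatorname{tr}\rho(B)=0,\qquad \operatorname{tr}\rho(AB)=z
\]
has the following properties: the slopes of $A$ and $B$ are accumulation points of $\mathcal{E}(\rho)$, and $\mathcal{E}(\rho)$ has an isolated point. Hence $\mathcal{E}(\rho)$ is neither a Cantor set nor $\mathcal{PL}$.
\end{theorem}

\begin{theorem}\label{thm:cantor}
For these $\rho$, the set of accumulation points of $\mathcal{E}(\rho)$ contains a Cantor set $\Lambda$, the limit set of a non-elementary Fuchsian group. Moreover $\mathcal{E}(\rho)$ has infinitely many isolated points, and they accumulate at every point of $\Lambda$.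
\end{theorem}

Thus no hypothesis on the number of accumulation points, not even uncountably many, rescues the conjecture. Representations with the prescribed traces exist: for $a,b,c\in\mathbb{C}$ and $\zeta+\zeta^{-1}=c$, the matrices
\begin{equation}\label{eq:exist}
\rho(A)=\begin{pmatrix}a&-1\\1&0\end{pmatrix},\qquad
\rho(B)=\begin{pmatrix}0&\zeta\\-1/\zeta&b\end{pmatrix},\qquad
\rho(AB)=\begin{pmatrix}1/\zeta&a\zeta-b\\0&\zeta\end{pmatrix}
\end{equation}
have determinant $1$ and traces $a,b,c$. Distinct rational $t\in(0,t_0)$ give different values of $\operatorname{tr}\rho(A)$, so there are infinitely many pairwise non-conjugate counterexamples.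

The two halves of Theorem~\ref{thm:main} have separate sources. The accumulation points come from the traces of $A$ and $B$ alone and exist for every $z$ (Section~\ref{sec:sym}). The isolated point is created by the choice of $z$: Section~\ref{sec:model} shows the mechanism on an exact model, Section~\ref{sec:chain} chooses $z$, Section~\ref{sec:fan} contains the growth estimate, and Section~\ref{sec:iso} completes the proofs.

\section{The trace function on primitive vectors}\label{sec:trace}

Write $\mathbf{T}=(\mathbb{R}^2\setminus\mathbb{Z}^2)/\mathbb{Z}^2$, with $e_1=[A]$ and $e_2=[B]$ the standard basis of $H_1(\mathbf{T})=\mathbb{Z}^2$. An essential simple loop is determined up to free homotopy by its homology class up to sign, and the classes that occur are the primitive vectors. So $\mathcal{C}$ is the set of primitive vectors up to sign and $\mathcal{PL}$ is the projective line $P(\mathbb{R}^2)=\hat{\mathbb{R}}$; we write $[u]$ for the direction of a nonzero vector $u$. The group $GL(2,\mathbb{Z})$ acts on $\hat{\mathbb{R}}$ by homeomorphisms preserving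 $\hat{\mathbb{Q}}$, so the choice of slope convention is immaterial. For primitive $u$ put $\varphi(u)=\operatorname{tr}\rho([u])=\varphi(-u)$.

\subsection*{Trace identities}
The elements $AB^{\pm1}$ represent the simple loops $e_1\pm e_2$. A basis $(u,v)$ of $\mathbb{Z}^2$ is the image of $(e_1,e_2)$ under a matrix in $GL(2,\mathbb{Z})$, which acts on $\mathbf{T}$ as a homeomorphism. Hence $u,v,u\pm v$ are represented by $U,V,UV^{\pm1}$ for free generators $U,V$, and $[U,V]$ is conjugate to $[A,B]^{\pm1}$, the loop around the puncture. In $SL(2,\mathbb{C})$ we have $\operatorname{tr}gh+\operatorname{tr}gh^{-1}=\operatorname{tr}g\operatorname{tr}h$ and $\operatorname{tr}[g,h]+2=a^2+b^2+c^2-abc$, where $a,b,c$ are the traces of $g,h,gh$. Therefore, for every basis $(u,v)$,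
\begin{gather}
\varphi(u+v)+\varphi(u-v)=\varphi(u)\varphi(v),\label{eq:edge}\\
\varphi(u)^2+\varphi(v)^2+\varphi(u+v)^2-\varphi(u)\varphi(v)\varphi(u+v)=\mu,\label{eq:markov}
\end{gather}
where $\mu=\operatorname{tr}\rho([A,B])+2$ does not depend on the basis. One use of \eqref{eq:markov} is that two small traces determine the size of the third.

\begin{lemma}\label{lem:size}
If $(u,v)$ is a basis and $|\varphi(u)|,|\varphi(v)|\le\frac32$, then $|\mu|^{1/2}-3\le|\varphi(u+v)|\le|\mu|^{1/2}+4$.
\end{lemma}

\begin{proof}
Put $s=|\varphi(u+v)|$. By \eqref{eq:markov}, $|\mu|\le s^2+\frac94s+\frac92\le(s+3)^2$. Also $s^2\le|\mu|+\frac94s+\frac92$, so $(s-\frac98)^2\le|\mu|+6$ and $s\le|\mu|^{1/2}+\frac98+\sqrt6$.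
\end{proof}

\subsection*{Intervals and mediants}
For linearly independent $u,v$ let $\langle u,v\rangle\subset\hat{\mathbb{R}}$ be the closed interval of directions $[au+bv]$ with $a,b\ge0$, $(a,b)\ne(0,0)$. For a basis $(u,v)$, call $u+v$ the mediant of depth $0$; the mediants of depth $d+1$ are the mediants of depth $d$ of the bases $(u,u+v)$ and $(u+v,v)$. There are $2^d$ mediants of depth $d$, and they exhaust the rational points in the interior of $\langle u,v\rangle$. Indeed, if $a>b\ge1$ are coprime, then $au+bv=(a-b)u+b(u+v)$ has a smaller coefficient sum in the basis $(u,u+v)$; the case $b>a$ is symmetric, and the descent stops at $a=b=1$.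

\begin{lemma}\label{lem:det}
Let $(u,v)$ be a basis. An even function $\psi$ on primitive vectors that satisfies \eqref{eq:edge} for all bases is determined by $\psi(u),\psi(v),\psi(u+v)$, and each of its values is a polynomial in these three numbers.
\end{lemma}

\begin{proof}
By \eqref{eq:edge}, $\psi(2u+v)=\psi(u)\psi(u+v)-\psi(v)$ and $\psi(u+2v)=\psi(v)\psi(u+v)-\psi(u)$, so induction on depth gives the claim on $\langle u,v\rangle$. Since $\psi(u-v)=\psi(u)\psi(v)-\psi(u+v)$, the same holds on $\langle u,-v\rangle$, and the two intervals cover $\hat{\mathbb{R}}$.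
\end{proof}

In particular $\mathcal{E}(\rho)$ depends only on the traces of $A$, $B$, $AB$. To exclude end invariants from a region we use the following notion. A closed interval is \emph{good} if for each $C$ it contains only finitely many rational points with $|\varphi|\le C$. \emph{An open set contained in a finite union of good intervals contains no point of $\mathcal{E}(\rho)$}: a sequence of distinct rational points converging to a point of the open set has infinitely many terms in one good interval, so its traces are unbounded.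

\begin{lemma}\label{lem:grow}
Let $(u,v)$ be a basis with $|\varphi(u)|,|\varphi(v)|\ge\frac52$ and $|\varphi(u+v)|\ge\max(|\varphi(u)|,|\varphi(v)|)$. Then $\langle u,v\rangle$ is good, and all its rational points satisfy $|\varphi|\ge\min(|\varphi(u)|,|\varphi(v)|)$.
\end{lemma}

\begin{proof}
We have $|\varphi(2u+v)|=|\varphi(u)\varphi(u+v)-\varphi(v)|\ge\frac52|\varphi(u+v)|-|\varphi(v)|\ge\frac32|\varphi(u+v)|$. So $(u,u+v)$ satisfies the hypotheses again, and by symmetry so does $(u+v,v)$. By induction the $2^d$ mediants of depth $d$ satisfy $|\varphi|\ge(\frac32)^d|\varphi(u+v)|$.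
\end{proof}

\begin{example}\label{ex:empty}
Let $\varphi(e_1)=\varphi(e_2)=\varphi(e_1+e_2)=3$. Then $\varphi(e_1-e_2)=6$, so $\langle e_1,e_2\rangle$ and $\langle e_1,-e_2\rangle$ are good and $\mathcal{E}(\rho)=\emptyset$.
\end{example}

\subsection*{Fans}
Let $(v,e)$ be a basis. The \emph{fan} of $e$ is the sequence of vectors $v+ne$, $n\in\mathbb{Z}$, whose directions converge to $[e]$ as $|n|\to\infty$. By \eqref{eq:edge} the traces $f_n=\varphi(v+ne)$ satisfy
\begin{equation}\label{eq:fan}
f_{n+1}+f_{n-1}=\varphi(e)f_n .
\end{equation}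
The intervals $I_n=\langle v+ne,v+(n+1)e\rangle=\{[v+se]:n\le s\le n+1\}$ cover $\hat{\mathbb{R}}\setminus\{[e]\}$.

\begin{lemma}\label{lem:fan}
\begin{enumerate}
\item[(a)] If $\varphi(e)\in(-2,2)$, then $[e]\in\mathcal{E}(\rho)$.
\item[(b)] If $|\varphi(e)|\le\frac32$ and $|f_n|,|f_{n+1}|\ge\frac52$, then $I_n$ is good and its rational points satisfy $|\varphi|\ge\min(|f_n|,|f_{n+1}|)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\varphi(e)=2\cos\omega$ with $0<\omega<\pi$, the solutions of \eqref{eq:fan} are $f_n=ae^{in\omega}+be^{-in\omega}$, which are bounded.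

(b) The difference of $v+(n+1)e$ and $v+ne$ is $e$, so by \eqref{eq:edge} their sum has trace $f_nf_{n+1}-\varphi(e)$. With $N=\max(|f_n|,|f_{n+1}|)\ge\frac52$, this has modulus at least $\frac52N-\frac32\ge N$, and Lemma~\ref{lem:grow} applies.
\end{proof}

\begin{example}\label{ex:point}
Let $\varphi(e_1)=3$, $\varphi(e_2)=0$, $\varphi(e_1+e_2)=3$. In the fan $e_1+ne_2$ we have $f_0=f_1=3$ and $f_{n+1}=-f_{n-1}$, so $|f_n|=3$ for all $n$. Every $I_n$ is good, and each point other than $[e_2]$ is interior to some $I_n\cup I_{n+1}$. Hence $\mathcal{E}(\rho)=\{[e_2]\}$. The union of the good intervals $I_n$ with $[e_2]$ is not good; to exclude the center of a fan we shall need $|f_n|\to\infty$.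
\end{example}

\section{Finite-order elliptics and accumulation points}\label{sec:sym}

When the angle $\omega$ in Lemma~\ref{lem:fan}(a) is a rational multiple of $\pi$, the fan traces are periodic, and the periodicity extends to all of $|\varphi|$.

\begin{lemma}\label{lem:sym}
Suppose $\varphi(e)=2\cos(\pi k/q)$ with integers $0<k<q$. Let $(v,e)$ be a basis and let $T$ be the linear map with $Te=e$, $Tv=v+e$. Then $|\varphi\circ T^q|=|\varphi|$, and $\mathcal{E}(\rho)$ is invariant under $T^q$.
\end{lemma}

\begin{proof}
The formula $f_n=ae^{in\pi k/q}+be^{-in\pi k/q}$ gives $f_{n+q}=(-1)^kf_n$. Let $\epsilon:\mathbb{Z}^2\to\{\pm1\}$ be the homomorphism with $\epsilon(e)=1$ and $\epsilon(v)=(-1)^k$. The function $\varphi\circ T^q$ satisfies \eqref{eq:edge} because $T^q$ maps bases to bases, and $\epsilon\varphi$ satisfies \eqref{eq:edge} because $\epsilon(u+u')=\epsilon(u-u')=\epsilon(u)\epsilon(u')$. Both are even, and at $e,v,v+e$ both take the values $\varphi(e),(-1)^kf_0,(-1)^kf_1$. By Lemma~\ref{lem:det} they are equal. Thus $T^q$ is a homeomorphism of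 $\hat{\mathbb{R}}$ that permutes the rational points and preserves $|\varphi|$, so it preserves $\mathcal{E}(\rho)$.
\end{proof}

We recall the facts on Fuchsian groups that we need; see~\cite{Beardon}. A Fuchsian group is a discrete subgroup $\Gamma$ of $PSL(2,\mathbb{R})$. It acts on the hyperbolic plane and on its boundary circle $\hat{\mathbb{R}}=P(\mathbb{R}^2)$. The limit set $\Lambda\subset\hat{\mathbb{R}}$ is the set of accumulation points of the orbit of a point of the plane; it is closed and $\Gamma$-invariant. If $\Lambda$ has more than two points, $\Gamma$ is \emph{non-elementary}, and then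
\begin{enumerate}
\item[(F1)] $\Lambda$ is perfect;
\item[(F2)] every nonempty closed $\Gamma$-invariant subset of $\hat{\mathbb{R}}$ contains $\Lambda$;
\item[(F3)] $\Lambda$ is either $\hat{\mathbb{R}}$ or nowhere dense.
\end{enumerate}
The set of accumulation points of an infinite orbit $\Gamma X\subset\hat{\mathbb{R}}$ is nonempty by compactness, closed and $\Gamma$-invariant. So (F2) gives:
\begin{enumerate}
\item[(F4)] an infinite orbit $\Gamma X\subset\hat{\mathbb{R}}$ accumulates at every point of $\Lambda$.
\end{enumerate}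

From now on $t\in(0,\frac12)$ is rational, $\alpha=2\sin\pi t$, and
\begin{equation}\label{eq:family}
\varphi(e_1)=-\alpha=2\cos\pi(\tfrac12+t),\qquad\varphi(e_2)=0=2\cos\tfrac{\pi}{2},\qquad\varphi(e_1+e_2)=z .
\end{equation}
Write $\frac12+t=k/q$ with integers $0<k<q$. Let $T_1$ fix $e_1$ and send $e_2$ to $e_1+e_2$, let $T_2$ fix $e_2$ and send $e_1$ to $e_1+e_2$, and let $\Gamma$ be the image of $\langle T_1^q,T_2^2\rangle$ in $PSL(2,\mathbb{Z})$, with limit set $\Lambda$.

\begin{proposition}\label{prop:acc}
For every $z\in\mathbb{C}$, the group $\Gamma$ preserves $|\varphi|$ and $\mathcal{E}(\rho)$, the points $[e_1]$ and $[e_2]$ are accumulation points of $\mathcal{E}(\rho)$, the Fuchsian group $\Gamma$ is non-elementary, and every point of $\Lambda$ is an accumulation point of $\mathcal{E}(\rho)$.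
\end{proposition}

\begin{proof}
The invariance is Lemma~\ref{lem:sym} for $e_1$ and $e_2$. Both $[e_1]$ and $[e_2]$ lie in $\mathcal{E}(\rho)$ by Lemma~\ref{lem:fan}(a). The points $T_1^{qm}[e_2]=[qme_1+e_2]$ are distinct, lie in $\mathcal{E}(\rho)$ and converge to $[e_1]$ as $m\to\infty$; the points $T_2^{2m}[e_1]=[e_1+2me_2]$ do the same for $[e_2]$. The group $\Gamma$ is discrete because it lies in $PSL(2,\mathbb{Z})$. Its limit set contains the fixed point $[e_1]$ of the parabolic element $T_1^q$, hence the infinite orbit $\Gamma[e_1]$, so $\Gamma$ is non-elementary. This orbit lies in $\mathcal{E}(\rho)$ and accumulates at every point of $\Lambda$ by (F4).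
\end{proof}

This proposition is the only place where the rationality of $t$ is used. For irrational $t$ the symmetry $T_2^2$ survives and still makes $[e_2]$ an accumulation point, but Lemma~\ref{lem:sym} gives no symmetry fixing $[e_1]$.

\section{A model for the isolated point}\label{sec:model}

We look for an isolated end invariant $\lambda$ as the limit of a chain $p_0,p_1,p_2,\dots$ of primitive vectors in which consecutive terms form bases and the traces $r_i=\varphi(p_i)$ are bounded. The fan of $p_i$ contains both $p_{i-1}$ and $p_{i+1}$. Two requirements pull against each other. The traces $r_i$ must stay bounded forever, although only the one parameter $z$ is free. And the points $[p_i]$, which converge to $\lambda$, must not be end invariants, so by Lemma~\ref{lem:fan}(a) the $r_i$ must avoid $(-2,2)$, and the fan of each $p_i$ must grow away from its two short members $p_{i\pm1}$.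

We take $p_{i+1}=p_{i-1}+3p_i$ and $r_i$ close to $1=2\cos(\pi/3)$. Consider a single fan, with center trace $r=1+\eta$ and short members at $n=0$ and $n=3$. The recurrence $f_{n+1}+f_{n-1}=rf_n$ gives $f_2=rf_1-f_0$ and
\begin{equation}\label{eq:step}
f_3=(r^2-1)f_1-rf_0 .
\end{equation}
Suppose that $|\mu|$ is large. When $f_0$ and $r$ are near $1$, Lemma~\ref{lem:size} makes $f_1$ large, and \eqref{eq:step} shows that a tiny change of $r$ near $1$ moves $f_3$ by a large multiple of that change. This expansion meets the first requirement: each new condition on $r_{i+1}$ can be satisfied by an adjustment too small to spoil the earlier ones.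

For the second requirement, note that $r=1$ gives $f_3=-f_0$. We ask instead for $f_3\approx+f_0$, which forces $r$ away from $1$ by a definite amount. In the exact model $f_0=f_3=1$, equation \eqref{eq:step} reads $(r^2-1)f_1=r+1$, so for $r\ne-1$
\[
\eta f_1=1,\qquad f_2=rf_1-1=f_1,\qquad \mu=1+r^2+f_1^2-rf_1=r^2+f_1^2-f_1 .
\]
The argument of $\mu$ therefore decides the direction in which $r$ leaves $1$. If $f_1=K$ is a large positive number, then $\mu\approx K^2$, the trace $r=1+1/K$ is real, and the center of the fan is an end invariant. If $f_1=iK$, then $\mu\approx-K^2$ and $r=1-i/K$ is not real. In this second case the fan is symmetric under $n\mapsto3-n$ and begins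
\[
\begin{array}{c|ccccccc}
n&0&1&2&3&4&5&6\\ \hline
f_n&1&iK&iK&1&r-iK&r^2-2-iK&-3+3\eta^2+\eta^3
\end{array}
\]
To see the whole sequence, pass to steps of length three. If $E$ is the shift operator on sequences, then $E^3+E^{-3}=(E+E^{-1})^3-3(E+E^{-1})$, so every solution of $f_{n+1}+f_{n-1}=rf_n$ satisfies $f_{n+3}+f_{n-3}=(r^3-3r)f_n$, and $r^3-3r=-2+3\eta^2+\eta^3$. Hence for $l=0,1,2$ the sequence $a_m=(-1)^mf_{3m+l}$ satisfies
\begin{equation}\label{eq:three}
a_{m+1}+a_{m-1}=(2+\sigma)a_m,\qquad\sigma=-3\eta^2-\eta^3 .
\end{equation}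
Write $2+\sigma=2\cosh\tau$. In the model with $l=0$ we have $a_0=1$, $a_1=-1$, and so $a_m=-\sinh((m-\frac12)\tau)/\sinh(\tau/2)$. For $\eta=-i/K$ we get $\sigma\approx3/K^2$ and $\tau\approx\sqrt3/K$, which is almost real. Then $a_m\approx1-2m$ for bounded $m$, and $|a_m|$ grows exponentially afterwards. The shortest members of the fan after the two of trace $1$ have $|f_{-3}|=|f_6|\approx3$, and this is why the threshold in Lemma~\ref{lem:grow} is $\frac52$, a number between $2$ and $3$.

\section{A chain of bounded traces}\label{sec:chain}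

Put $K=\alpha^{-1/2}$, so that $K$ is large when $t$ is small. By \eqref{eq:family}, $\mu=\alpha^2+z^2$. The model asks for $\mu\approx-K^2$, that is $z\approx\pm iK$, and we must reach a vector of trace near $1$ from the three given ones. The small trace $-\alpha$ makes this possible. Put
\[
p_{-1}=2e_1+e_2,\qquad p_0=3e_1+2e_2,\qquad p_{i+1}=p_{i-1}+3p_i,
\]
\[
r_i=\varphi(p_i),\qquad z_i=\varphi(p_{i-1}+p_i).
\]
By \eqref{eq:edge} for the bases $(e_1+e_2,e_1)$ and $(2e_1+e_2,e_1+e_2)$,
\[
r_{-1}=-\alpha z,\qquad r_0=z\cdot(-\alpha z)+\alpha=\alpha(1-z^2).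
\]
So $r_0\approx1$ means $z^2\approx-K^2$. The sign of $\varphi(e_1)$ matters here: with $+\alpha$ the condition $r_0\approx1$ would give $z^2\approx+K^2$.

The pair $(p_{-1},p_0)$ has determinant $1$, so it is a basis. Let $M\in GL(2,\mathbb{Z})$ be defined by $Mp_{-1}=p_0$, $Mp_0=p_1$. The recurrence gives $Mp_{i-1}=p_i$ for all $i\ge0$, so consecutive $p_i$ form bases. Let $\theta=\frac{3+\sqrt{13}}2$ be the positive root of $\theta^2=3\theta+1$. Then $M(p_{-1}+\theta p_0)=\theta p_{-1}+(1+3\theta)p_0=\theta(p_{-1}+\theta p_0)$, and the other eigenvalue $-1/\theta$ has eigenvector $p_{-1}-\theta^{-1}p_0$. Both eigendirections are irrational, and $\theta>1$. Hence, with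
\[
\lambda=[p_{-1}+\theta p_0]=[p_{i-1}+\theta p_i]\qquad(i\ge0),
\]
we have $M^mX\to\lambda$ for every rational point $X$. In particular $[p_i]\to\lambda$, and the $[p_i]$ are distinct because the $p_i$ are primitive with increasing positive coordinates.

In the fan $p_{i-1}+np_i$ we have $f_0=r_{i-1}$, $f_1=z_i$, $f_3=r_{i+1}$, so \eqref{eq:step} becomes
\begin{equation}\label{eq:chain}
r_{i+1}=(r_i^2-1)z_i-r_ir_{i-1}\qquad(i\ge0).
\end{equation}
Let $\Delta=\{w\in\mathbb{C}:|w-1|<\frac12\}$. We use $w=r_0\in\Delta$ as the parameter and set $z=z(w)=i\sqrt{K^2w-1}$. For $K\ge32$, which we assume from now on, $\operatorname{Re}(K^2w-1)>0$ on $\Delta$, so the principal root is holomorphic there. By Lemma~\ref{lem:det} all $r_i$ and $z_i$ are polynomials in $z$, hence holomorphic functions of $w\in\Delta$. Since $\mu=\alpha^2+1-K^2w$, we have $\frac12K^2-2\le|\mu|\le\frac32K^2+2$, so $\frac K2\le|\mu|^{1/2}\le2K$; also $|r_{-1}|=\alpha|z|\le K^{-2}(\frac32K^2+1)^{1/2}\le\frac32$. Lemma~\ref{lem:size} gives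
\begin{equation}\label{eq:zsize}
\text{if }|r_{i-1}|,|r_i|\le\tfrac32\text{ at }w\in\Delta,\text{ then }\tfrac K4\le|z_i|\le2K+4\text{ at }w.
\end{equation}

\begin{proposition}\label{prop:chain}
For $K\ge32$ there is $w_*\in\Delta$ with $r_i(w_*)\in\Delta$ for all $i\ge0$.
\end{proposition}

To use the expansion in \eqref{eq:chain} infinitely often, we keep at each stage a set of parameters on which $r_i$ is a coordinate with image all of $\Delta$. A small part of this set is then stretched over $\Delta$ by $r_{i+1}$.

\begin{proof}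
We construct open sets $V_0\supset V_1\supset\cdots$ in $\Delta$ such that $r_i:V_i\to\Delta$ is biholomorphic, $r_j(V_i)\subset\Delta$ for $0\le j\le i$, and $\overline{V_{i+1}}$ is a compact subset of $V_i$. Start with $V_0=\Delta$, on which $r_0=w$.

Given $V_i$, let $h:\Delta\to V_i$ be the inverse of $r_i$. By \eqref{eq:chain},
\[
F(\xi)=r_{i+1}(h(\xi))=(\xi^2-1)Z(\xi)-\xi R(\xi),\qquad Z=z_i\circ h,\quad R=r_{i-1}\circ h .
\]
We have $|R|\le\frac32$ on $\Delta$, by the inductive hypothesis if $i\ge1$ and by the bound on $r_{-1}$ if $i=0$. So $|Z|\ge K/4$ by \eqref{eq:zsize}. Let $D=\{|\xi-1|<\frac14\}$ and $d\in\Delta$. On $\partial D$,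
\[
|(\xi^2-1)Z|\ge\tfrac14\cdot\tfrac74\cdot\tfrac K4=\tfrac{7K}{64}>\tfrac{27}8=\tfrac54\cdot\tfrac32+\tfrac32\ge|\xi R+d| .
\]
Rouch\'e's theorem says that two functions holomorphic near $\overline D$ have the same number of zeros in $D$, with multiplicity, if their difference is smaller in modulus than one of them on $\partial D$. The function $(\xi^2-1)Z$ has the single simple zero $\xi=1$ in $D$, since $Z$ does not vanish. So $F-d$ has exactly one zero in $D$. Thus $F$ maps the open set $G=D\cap F^{-1}(\Delta)$ bijectively, hence biholomorphically, onto $\Delta$. Put $V_{i+1}=h(G)$. Then $r_{i+1}=F\circ r_i$ maps $V_{i+1}$ biholomorphically onto $\Delta$, and $\overline{V_{i+1}}$ lies in the compact set $h(\overline D)\subset V_i$.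

The nonempty compact sets $\overline{V_{i+1}}$ are nested, so $\bigcap_iV_i=\bigcap_i\overline{V_{i+1}}$ contains a point $w_*$.
\end{proof}

Fix $w_*$, $z=z(w_*)$ and the resulting function $\varphi$. Since $|\varphi(p_i)|\le\frac32$, we have $\lambda\in\mathcal{E}(\rho)$. The rough information $r_i\in\Delta$ improves itself, because each $r_i$ has a bounded successor.

\begin{lemma}\label{lem:sharp}
We have $|r_i-1|\le10/K$ for $i\ge0$, and $|z_i^2+K^2|\le16K$ for $i\ge0$.
\end{lemma}

\begin{proof}
By \eqref{eq:chain} and \eqref{eq:zsize}, $|r_i^2-1|=|r_{i+1}+r_ir_{i-1}|/|z_i|\le(\frac32+\frac94)\cdot\frac4K=\frac{15}K$, and $|r_i+1|\ge\frac32$ on $\Delta$. This gives the first bound. For $i=0$ it says $|w_*-1|\le10/K$, so $|\mu+K^2|\le10K+2$. By \eqref{eq:markov} and \eqref{eq:zsize}, $|z_i^2-\mu|\le\frac92+\frac94(2K+4)$. The sum of the two bounds is $14.5K+15.5\le16K$.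
\end{proof}

\section{Growth in an almost elliptic fan}\label{sec:fan}

We now show that the behavior of the model persists under the errors allowed by Lemma~\ref{lem:sharp}. The difficulty is uniformity in $n$: the exponential growth rate is of order $1/K$, so it is invisible for $|n|\ll K$, and we must rule out cancellation at all scales.

\begin{proposition}\label{prop:fan}
There is an absolute constant $K_1$ with the following property. Let $K\ge K_1$, $r\in\mathbb{C}$, and let $(f_n)_{n\in\mathbb{Z}}$ satisfy $f_{n+1}+f_{n-1}=rf_n$ and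
\[
|f_0-1|,\ |f_3-1|,\ |r-1|\le\frac{10}K,\qquad|f_1^2+K^2|\le16K .
\]
Then $|f_n|\ge\frac52$ for all $n\ne0,3$, and $|f_n|\to\infty$ as $|n|\to\infty$.
\end{proposition}

\begin{proof}
All $O(\cdot)$ have absolute constants, independent in particular of the index $m$, and $K$ is large.

\emph{The exponent.} Put $r=1+\eta$. By \eqref{eq:step}, $\eta(2+\eta)f_1=f_3+rf_0=2+O(\frac1K)$. Together with $f_1^2=-K^2(1+O(\frac1K))$ this gives
\begin{equation}\label{eq:eta}
\eta f_1=1+O(\tfrac1K),\qquad|f_1|=K(1+O(\tfrac1K)),\qquad\eta^2=-K^{-2}(1+O(\tfrac1K)).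
\end{equation}
So $\sigma=3K^{-2}(1+O(\frac1K))$ in \eqref{eq:three}. The equation $2+\sigma=2\cosh\tau$ is $4\sinh^2(\tau/2)=\sigma$; inverting $\sinh$ near $0$ and taking the principal root of $\sigma$ gives a solution $\tau=x+iy=\sqrt3K^{-1}(1+O(\frac1K))$. Thus $x>0$, $x=\sqrt3K^{-1}(1+O(\frac1K))$ and $|y|/x=O(\frac1K)$. This is where the sign of $f_1^2$ enters.

\emph{The solutions.} The sequence $S_m=\sinh(m\tau)/\sinh\tau$ solves \eqref{eq:three} with $S_{-1}=-1$, $S_0=0$, $S_1=1$. So every solution is $a_m=a_1S_m-a_0S_{m-1}$, that is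
\begin{equation}\label{eq:sol}
a_m=(a_1-a_0)S_m+a_0C_m,\qquad C_m=S_m-S_{m-1}=\frac{\cosh((m-\frac12)\tau)}{\cosh(\tau/2)} .
\end{equation}
We compare $S_m$ and $C_m$ with the real numbers $\hat S_m=\sinh(mx)/\sinh x$ and $\hat C_m=\cosh((m-\frac12)x)$. For real $P,Q$ with $|Q|=|P|\,|y|/x$,
\[
|\sinh(P+iQ)|^2=\sinh^2P+\sin^2Q,\qquad|\cosh(P+iQ)|^2=\cosh^2P-\sin^2Q,
\]
and $\sin^2Q\le(y/x)^2P^2$, with $P^2\le\sinh^2P\le\cosh^2P$. Hence $|\sinh(P+iQ)|=|\sinh P|(1+O(K^{-2}))$ and $|\cosh(P+iQ)|=\cosh P\,(1+O(K^{-2}))$. Since also $\cosh(x/2)=1+O(K^{-2})$, we obtain, uniformly in $m\in\mathbb{Z}$,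
\begin{equation}\label{eq:real}
|S_m|=|\hat S_m|(1+O(K^{-2})),\qquad|C_m|=\hat C_m(1+O(K^{-2})).
\end{equation}

\emph{Indices $n\equiv0\pmod3$.} Here $a_0=f_0=1+O(\frac1K)$ and $a_1=-f_3=-1+O(\frac1K)$, and the first term of \eqref{eq:sol} dominates. For $m\ge1$ we have $\hat S_m\ge m$ by convexity of $\sinh$ on $[0,\infty)$, and $\hat C_m\le\cosh mx\le1+\sinh mx=1+O(\frac1K)\hat S_m$. So \eqref{eq:sol} and \eqref{eq:real} give
\[
|a_m|\ge(2-O(\tfrac1K))\hat S_m-1\ge(2-O(\tfrac1K))m-1 .
\]
Thus $|a_m|\ge3-O(\frac1K)\ge\frac52$ for $m\ge2$, and $|a_m|\to\infty$ as $m\to\infty$. The sequence $\tilde a_m=-a_{1-m}$ solves \eqref{eq:three} with $\tilde a_0=1+O(\frac1K)$ and $\tilde a_1=-1+O(\frac1K)$, so the same bound holds for it. This covers $a_m$ with $m\le-1$.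

\emph{Indices $n\equiv1\pmod3$.} Here $a_0=f_1$, $a_1=-f_4$, and the second term of \eqref{eq:sol} dominates, but only by a constant factor, so we need $a_0-a_1$ to leading order. Since $f_4=rf_3-f_2=rf_3-rf_1+f_0$,
\[
a_0-a_1=f_1+f_4=rf_3+f_0-\eta f_1=1+O(\tfrac1K).
\]
For $m\ge1$, $\sinh mx\le\frac12e^{mx}\le e^{x/2}\hat C_m$. For $m\le0$, $|\sinh mx|\le\sinh(|m-\frac12|x)\le\hat C_m$. Dividing by $\sinh x\ge x$ gives $|\hat S_m|\le\frac K{\sqrt3}(1+O(\frac1K))\hat C_m$ for all $m$. Since $1-\frac1{\sqrt3}>\frac13$, we get from \eqref{eq:sol}, \eqref{eq:real} and \eqref{eq:eta}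
\[
|a_m|\ge K\bigl(1-\tfrac1{\sqrt3}-O(\tfrac1K)\bigr)\hat C_m\ge\tfrac K3\hat C_m\qquad(m\in\mathbb{Z}).
\]
This suffices, because $\hat C_m\ge1$ and $\hat C_m\to\infty$ as $|m|\to\infty$.

\emph{Indices $n\equiv2\pmod3$.} The reversed sequence $f'_n=f_{3-n}$ satisfies the same recurrence, and $f'_0,f'_3=1+O(\frac1K)$. Also $f'_1=f_2=f_1+\eta f_1-f_0=f_1+O(\frac1K)$, so the first two relations of \eqref{eq:eta} hold for $f'_1$. The previous case used nothing else about the sequence, so $|f_{2-3m}|=|f'_{3m+1}|\ge\frac K3\hat C_m$ for all $m$.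
\end{proof}

\section{Isolation of $\lambda$ and proofs of the theorems}\label{sec:iso}

Let $K_0=\max(32,K_1)$ and assume $K\ge K_0$. For $j\ge1$ let $f_n=\varphi(p_{j-1}+np_j)$. By Lemma~\ref{lem:sharp} this sequence satisfies the hypotheses of Proposition~\ref{prop:fan} with $r=r_j$. The restriction $j\ge1$ is needed because $f_0=r_{j-1}$ must be close to $1$, while $r_{-1}$ is close to $0$. By Lemma~\ref{lem:fan}(b), the interval $I_n^{(j)}=\{[p_{j-1}+sp_j]:n\le s\le n+1\}$ is good whenever $\{n,n+1\}\cap\{0,3\}=\emptyset$, that is, for $n=1$, $n\ge4$ and $n\le-2$, and its rational points have $|\varphi|\ge\min(|f_n|,|f_{n+1}|)$. This minimum tends to infinity as $|n|\to\infty$, so for each $C$ only finitely many of these intervals contain a rational point with $|\varphi|\le C$. Hence the following closed intervals are good for all $j\ge1$: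
\begin{gather*}
G_j^0=I_1^{(j)},\qquad G_j^+=\{[p_j]\}\cup\bigcup_{n\ge4}I_n^{(j)}=\langle p_j,\,p_{j-1}+4p_j\rangle,\\
G_j^-=\{[p_j]\}\cup\bigcup_{n\le-2}I_n^{(j)}=\langle p_j-p_{j-1},\,p_j\rangle .
\end{gather*}
The fan of $p_j$ says nothing about the intervals that end at its short members $p_{j\pm1}$. The ones we need are covered by the fans of $p_{j\pm1}$ themselves; see Figure~\ref{fig:fan}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.4]
\draw (-2.6,0)--(5.6,0);
\draw[line width=2.5pt] (-2.6,0)--(-1,0) (1,0)--(2,0) (4,0)--(5.6,0);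
\foreach \n in {-2,-1,0,1,2,3,4,5} \draw (\n,-0.12)--(\n,0.12) node[above] {$\n$};
\node at (0,0.85) {$p_{j-1}$};
\node at (3,0.85) {$p_{j+1}$};
\fill (3.3,0) ellipse (0.045 and 0.063);
\node at (3.3,-0.4) {$\lambda$};
\node at (-1.8,-0.4) {$G^-_j$};
\node at (0.5,-0.4) {$G^+_{j-1}$};
\node at (1.5,-0.4) {$G^0_j$};
\node at (2.5,-0.4) {$G^-_{j+1}$};
\node at (4.8,-0.4) {$G^+_j$};
\draw[|->] (0,-1.3)--(5.6,-1.3) node[right] {$J_j$};
\draw[|->] (3,-0.9)--(5.6,-0.9) node[right] {$J_{j+1}$};
\end{tikzpicture}
\caption{The circle $\hat{\mathbb{R}}$ in the coordinate $s$ of $[p_{j-1}+sp_j]$, with $[p_j]$ at $s=\infty$ and $\lambda$ at $s=\theta=\frac{3+\sqrt{13}}2$. The thick intervals are good by the growth of traces in the fan of $p_j$; the intervals $[0,1]$ and $[2,3]$ are good by the growth in the fans of $p_{j-1}$ and $p_{j+1}$. So $J_j=[0,\infty]$ is the union of $J_{j+1}=[3,\infty]$ and three good intervals.}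
\label{fig:fan}
\end{figure}

\begin{proposition}\label{prop:iso}
Let $J_j=\langle p_{j-1},p_j\rangle$. Then $\lambda\in\operatorname{int}J_2$ and $\mathcal{E}(\rho)\cap\operatorname{int}J_2=\{\lambda\}$.
\end{proposition}

\begin{proof}
In the coordinate $s$ of $[p_{j-1}+sp_j]$, the interval $J_j$ is $0\le s\le\infty$, the interval $J_{j+1}$ is $3\le s\le\infty$, and $\lambda$ is the point $s=\theta\in(3,4)$. So $\lambda\in\operatorname{int}J_j$ and
\[
J_j=I_0^{(j)}\cup I_1^{(j)}\cup I_2^{(j)}\cup J_{j+1}.
\]
The $J_j$ are nested subintervals of the arc $J_0$ whose endpoints converge to $\lambda$, so $\bigcap_jJ_j=\{\lambda\}$. For $j\ge2$ the first three intervals are good. Since $p_{j-1}+p_j=p_{j-2}+4p_{j-1}$, we have $I_0^{(j)}=\langle p_{j-1},p_{j-1}+p_j\rangle=G^+_{j-1}$. Next, $I_1^{(j)}=G_j^0$. Since $p_{j-1}+2p_j=p_{j+1}-p_j$ and $p_{j-1}+3p_j=p_{j+1}$, we have $I_2^{(j)}=G^-_{j+1}$.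

Let $X\in\operatorname{int}J_2$, $X\ne\lambda$. Then $X\notin J_i$ for some $i>2$. The open set $\operatorname{int}J_2\setminus J_i$ contains $X$ and lies in the union of the $3(i-2)$ good intervals $I_n^{(j)}$ with $0\le n\le2$ and $2\le j<i$. Hence $X\notin\mathcal{E}(\rho)$. We saw in Section~\ref{sec:chain} that $\lambda\in\mathcal{E}(\rho)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $t_0\in(0,\frac12)$ be defined by $2\sin\pi t_0=K_0^{-2}$. For rational $t\in(0,t_0)$ we have $K>K_0$; take $z=z(w_*)$. Every $\rho$ with the three given traces has the trace function $\varphi$ studied above, by Lemma~\ref{lem:det}. The points $[e_1]\ne[e_2]$ are accumulation points of $\mathcal{E}(\rho)$ by Proposition~\ref{prop:acc}, and $\lambda$ is an isolated point by Proposition~\ref{prop:iso}. Neither a Cantor set nor the circle $\mathcal{PL}$ has an isolated point.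
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cantor}]
By Proposition~\ref{prop:acc}, $\Gamma$ is non-elementary and $\Lambda$ consists of accumulation points of $\mathcal{E}(\rho)$. By Proposition~\ref{prop:iso} no point of $\operatorname{int}J_2$ is such a point, so $\Lambda\ne\hat{\mathbb{R}}$. By (F1) and (F3), $\Lambda$ is a nonempty closed, perfect, nowhere dense subset of the circle, that is, a Cantor set. The elements of $\Gamma$ are homeomorphisms preserving $\mathcal{E}(\rho)$, so every point of $\Gamma\lambda$ is isolated in $\mathcal{E}(\rho)$. This orbit is infinite: writing $\lambda=[ae_1+e_2]$, the points $T_1^{qm}\lambda=[(a+qm)e_1+e_2]$ are distinct. By (F4) the orbit accumulates at every point of $\Lambda$.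
\end{proof}

\begin{remark}\label{rem:discrete}
There is no conflict with the theorem of Tan, Wong and Zhang: by that theorem, none of these $\rho$ is discrete. The reason is visible on the chain. Suppose $(r_{i-1},r_i,z_i)=(r_{j-1},r_j,z_j)$ for some $0\le i<j$. Then $\varphi\circ M^{j-i}$ and $\varphi$ agree at $p_{i-1}$, $p_i$, $p_{i-1}+p_i$, so they are equal by Lemma~\ref{lem:det}, and $M^{j-i}$ preserves $\mathcal{E}(\rho)$. The rational points $M^{(j-i)m}[e_1]$ then lie in $\mathcal{E}(\rho)$ and converge to the irrational point $\lambda$, contradicting Proposition~\ref{prop:iso}. So the triples $(r_{i-1},r_i,z_i)$ are pairwise distinct, and by \eqref{eq:zsize} the traces of simple loops take infinitely many values in the disk of radius $2K+4$. This also explains why $z$ is found by nested preimages and not by solving for a periodic chain.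
\end{remark}

\begin{thebibliography}{9}

\bibitem{Beardon}
Beardon, \emph{The Geometry of Discrete Groups}.

\bibitem{LS}
Donghi Lee and Makoto Sakuma, \emph{A variation of McShane's identity for 2-bridge links}, arXiv:1112.5859 (2011).

\end{thebibliography}
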